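\title{Planar sections of least area of the $\ell_p^n$-balls for $0<p<2$}

\begin{abstract}
Let $B_p^n$ be the unit ball of $\ell_p^n$. We prove that for all $0<p<2$ and $n\ge 3$ the area of $B_p^n\cap H$, over two-dimensional subspaces $H\subset\mathbb{R}^n$, is smallest for the plane spanned by $(\cos\frac{j\pi}{n})_{j=1}^n$ and $(\sin\frac{j\pi}{n})_{j=1}^n$, and only for this plane up to permutations and sign changes of the coordinates. This confirms a conjecture posed in a paper of Chasapis, Nayar and Tkocz. The result follows from an inequality on the unit circle: among probability measures $\mu$ supported on at most $n$ points, the uniform measure on the $n$-th roots of unity minimizes the integral of every convex function of the potential $\int|\zeta-\xi|^p\,d\mu(\xi)$. The proof writes the kernel as a mixture of Poisson kernels and integrates over level sets of the Herglotz function of $\mu$, whose harmonic measure is explicit.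
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $p>0$ and $x\in\mathbb{R}^n$ let $\|x\|_p=(\sum_{j=1}^n|x_j|^p)^{1/p}$ and $B_p^n=\{x\in\mathbb{R}^n:\|x\|_p\le1\}$. Thus $B_2^n$ is the Euclidean ball and $B_1^n$ is the cross-polytope; for $p<1$ the set $B_p^n$ is star-shaped but not convex. We ask which two-dimensional linear subspace $H\subset\mathbb{R}^n$ cuts from $B_p^n$ the section of least area.

Let $S(H)$ be the Euclidean unit circle of $H$ and $\ell$ the arc length on it. The ray through $y\in S(H)$ leaves $B_p^n$ at distance $1/\|y\|_p$ from the origin, so in polar coordinates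
\begin{equation}\label{eq:polar}
\mathrm{vol}_2(B_p^n\cap H)=\frac12\int_{S(H)}\|y\|_p^{-2}\,d\ell(y).
\end{equation}
A section is small when the Euclidean unit vectors of $H$ have large $\ell_p$-norm. For $p=2$ every section has area $\pi$. For $p<2$ the function $t\mapsto t^{p/2}$ is strictly concave, and Jensen's inequality gives the power mean inequality
\begin{equation}\label{eq:pm}
\sum_{j=1}^n r_j^{\,p}\le n^{1-p/2}\Big(\sum_{j=1}^n r_j^2\Big)^{p/2}\qquad(r_j\ge0),
\end{equation}
with equality only if all $r_j$ are equal. Hence a unit vector has the largest $\ell_p$-norm when its coordinates are equal in absolute value, and the shortest one-dimensional sections lie along the diagonals $(\pm1,\dots,\pm1)$. A plane cannot consist of such vectors, because it meets each hyperplane $\{x_j=0\}$ in at least a line. As $y$ runs around $S(H)$, its $j$-th coordinate oscillates as $r_j\cos(\theta-\alpha_j)$, and the natural guess is that the amplitudes $r_j$ should be equal and the phases $\alpha_j$ evenly spread modulo $\pi$, so that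 the directions in which a coordinate is lost stay as far apart as possible. This describes the plane
\[
H_n=\operatorname{span}\Big\{\big(\cos\tfrac{j\pi}{n}\big)_{j=1}^n,\ \big(\sin\tfrac{j\pi}{n}\big)_{j=1}^n\Big\},\qquad n\ge3 .
\]
Since $\sum_{j=1}^n e^{2\pi ij/n}=0$, the two spanning vectors are orthogonal and have squared length $n/2$, so the unit vectors of $H_n$ are $\sqrt{2/n}\,(\cos(\theta-\frac{j\pi}{n}))_{j=1}^n$.

For $p=1$ the section $B_1^n\cap H_n$ is a regular $2n$-gon. Indeed, the $2n$ rays on which some coordinate vanishes cut $H_n$ into equal sectors, the norm $\|\cdot\|_1$ is linear on each sector, and the rotation $\theta\mapsto\theta+\pi/n$ preserves it, because it shifts the coordinates cyclically up to one sign. For example, $H_3$ is the plane $x_1-x_2+x_3=0$. After a sign change it becomes $x_1+x_2+x_3=0$, which cuts the octahedron in the regular hexagon whose vertices are the permutations of $\frac12(1,-1,0)$. Its circumradius is $1/\sqrt2$ and its area is $3\sqrt3/4$, while the plane $x_3=0$ gives a square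 of area $2$.

It is known that for $p=1$ and every $n\ge3$ the minimum of $\mathrm{vol}_2(B_1^n\cap H)$ is attained at $H=H_n$. The conjecture posed in \cite{CNT} is that the same plane is the minimizer for all $0<p<2$. We prove this, with uniqueness; the case $p=1$ is reproved, not assumed.

\begin{theorem}\label{thm:C}
Let $0<p<2$ and $n\ge3$. For every two-dimensional subspace $H\subset\mathbb{R}^n$,
\[
\mathrm{vol}_2(B_p^n\cap H)\ \ge\ \mathrm{vol}_2(B_p^n\cap H_n)=\frac n4\int_0^{2\pi}\Big(\sum_{j=1}^n\big|\cos(\theta-\tfrac{j\pi}{n})\big|^p\Big)^{-2/p}d\theta ,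
\]
with equality if and only if $H$ equals $H_n$ up to a permutation and sign changes of the coordinates. More generally, for every $s>0$ the plane $H_n$ is, up to these symmetries, the unique minimizer of $\int_{S(H)}\|y\|_p^{-s}\,d\ell(y)$.
\end{theorem}

By \eqref{eq:polar}, the area is the case $s=2$. At the endpoint $p=2$ the inequality persists trivially and uniqueness fails.

Theorem \ref{thm:C} is a consequence of a statement about the unit circle $\mathbb{T}\subset\mathbb{C}$. Let $m$ be the normalized Lebesgue measure on $\mathbb{T}$. For a finitely supported probability measure $\mu$ on $\mathbb{T}$ define its potential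
\[
S_\mu(\zeta)=\int_{\mathbb{T}}|\zeta-\xi|^p\,d\mu(\xi),\qquad \zeta\in\mathbb{T}.
\]
Let $\varepsilon=e^{2\pi i/n}$, let $\mu_0$ be the uniform measure on the $n$-th roots of unity $\varepsilon^k$, and $S_0=S_{\mu_0}$. A \emph{rotation} of $\mu_0$ is the uniform measure on $\{\eta\varepsilon^k:0\le k<n\}$ for some $\eta\in\mathbb{T}$.

\begin{theorem}\label{thm:A}
Let $0<p<2$ and $n\ge2$, let $\mu$ be a probability measure on $\mathbb{T}$ supported on at most $n$ points, and let $\Psi:(0,\infty)\to\mathbb{R}$ be convex, with $\Psi(0):=\Psi(0+)$. Then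
\[
\int_{\mathbb{T}}\Psi(S_\mu)\,dm\ \ge\ \int_{\mathbb{T}}\Psi(S_0)\,dm .
\]
If $\Psi$ is strictly convex, equality holds if and only if $\mu$ is a rotation of $\mu_0$.
\end{theorem}

The left side is defined in $(-\infty,\infty]$, since $0\le S_\mu\le2^p$ and $\Psi$ lies above a tangent line. The value $\Psi(0)$ plays no role, since $S_\mu(\zeta)=0$ only if $\mu=\delta_\zeta$. All potentials $S_\mu$ have the same mean over $\mathbb{T}$, by the rotation invariance of $m$; the theorem says that among them $S_0$ is the least spread around this mean. The bound on the number of atoms cannot be dropped: by the theorem itself with $2n$ in place of $n$, the uniform measure on the $2n$-th roots of unity gives a strictly smaller value than $\mu_0$ for strictly convex $\Psi$.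

Section \ref{sec:red} deduces Theorem \ref{thm:C} from Theorem \ref{thm:A}. To prove the latter, we reduce it to comparing integrals of $S_\mu$ and $S_0$ over a nested family of sets (Section \ref{sec:crit}), replace the kernel $|\zeta-\xi|^p$ by Poisson kernels (Section \ref{sec:kernel}), and choose the sets, with the case of two antipodal atoms worked by hand (Section \ref{sec:sets}). Sections \ref{sec:harm} and \ref{sec:energy} prove the required estimate on these sets, and Section \ref{sec:proofA} concludes.

\section{From planar sections to potentials on the circle}\label{sec:red}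

Write $e_\theta=(\cos\theta,\sin\theta)$. Let $a,b\in\mathbb{R}^n$ be an orthonormal basis of $H$ and $u_j=(a_j,b_j)\in\mathbb{R}^2$. The map $x\mapsto x_1a+x_2b=(\langle x,u_j\rangle)_{j=1}^n$ is a Euclidean isometry of $\mathbb{R}^2$ onto $H$. It is injective, so the $u_j$ span $\mathbb{R}^2$; moreover $\sum_j|u_j|^2=|a|^2+|b|^2=2$, and
\begin{equation}\label{eq:param}
\int_{S(H)}\|y\|_p^{-s}\,d\ell(y)=\int_0^{2\pi}\Big(\sum_{j=1}^n|\langle e_\theta,u_j\rangle|^p\Big)^{-s/p}d\theta .
\end{equation}
The orthonormality of $a$ and $b$ ties the lengths of the $u_j$ to their directions and is awkward to carry along. We discard it, allow arbitrary vectors, and normalize by $\sum_j|v_j|^p$, which makes the problem invariant under scaling and turns the numbers $|v_j|^p$ into the weights of a probability measure.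

\begin{theorem}\label{thm:B}
Let $0<p<2$, $n\ge2$, $s>0$, and let $v_1,\dots,v_n\in\mathbb{R}^2$ span $\mathbb{R}^2$. Then
\[
\Big(\sum_j|v_j|^p\Big)^{s/p}\int_0^{2\pi}\Big(\sum_j|\langle e_\theta,v_j\rangle|^p\Big)^{-s/p}d\theta\ \ge\ 2\pi\,2^{s}\int_{\mathbb{T}}S_0^{-s/p}\,dm,
\]
with equality if and only if all $|v_j|$ are equal and the lines $\mathbb{R}v_j$ are equally spaced, that is, have angles $\alpha_0+j\pi/n$, $1\le j\le n$, in some order.
\end{theorem}

For $n=s=2$ this is elementary. The integral is twice the area of the preimage of $B_p^2$ under $x\mapsto(\langle x,v_1\rangle,\langle x,v_2\rangle)$, hence equals $2\,\mathrm{vol}_2(B_p^2)/|\det(v_1,v_2)|$, and $|\det(v_1,v_2)|\le|v_1||v_2|\le\big(\frac12(|v_1|^p+|v_2|^p)\big)^{2/p}$, with equality exactly for orthogonal vectors of equal length.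

\begin{proof}[Proof of Theorem \ref{thm:B} from Theorem \ref{thm:A}]
Only the lines $\mathbb{R}v_j$ matter, so we double the angles. Write $v_j=r_je_{\alpha_j}$ with $r_j\ge0$, and put $W=\sum_jr_j^{\,p}>0$, $\zeta=e^{2i\theta}$, $\xi_j=-e^{2i\alpha_j}$. Since
\[
|\cos(\theta-\alpha_j)|=\tfrac12\big|1+e^{2i(\theta-\alpha_j)}\big|=\tfrac12|\zeta-\xi_j|,
\]
we have
\[
\sum_j|\langle e_\theta,v_j\rangle|^p=2^{-p}\,W\,S_\mu(\zeta),\qquad \mu=W^{-1}\sum_jr_j^{\,p}\,\delta_{\xi_j},
\]
and $\mu$ is a probability measure on at most $n$ points. As $\theta$ runs through $[0,2\pi]$, the point $\zeta$ covers $\mathbb{T}$ twice at double speed, so the left side of the theorem equals $2\pi\,2^s\int S_\mu^{-s/p}\,dm$. Theorem \ref{thm:A} with the strictly convex function $\Psi(t)=t^{-s/p}$ gives the inequality, with equality if and only if $\mu$ is a rotation of $\mu_0$. Such a measure has $n$ atoms of mass $1/n$, and there are only $n$ vectors. So this happens exactly when all $r_j^{\,p}$ equal $W/n$ and the $\xi_j$ are the points $\eta\varepsilon^k$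 in some order; the latter means that the $\alpha_j$ are, modulo $\pi$, the angles $\alpha_0+k\pi/n$, where $-e^{2i\alpha_0}=\eta$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:C} from Theorem \ref{thm:B}]
By \eqref{eq:pm}, which uses $p<2$, we have $\sum_j|u_j|^p\le n^{1-p/2}2^{p/2}=n(2/n)^{p/2}$, with equality if and only if $|u_j|=\sqrt{2/n}$ for all $j$. Theorem \ref{thm:B} and \eqref{eq:param} give
\begin{equation}\label{eq:chainC}
\int_{S(H)}\|y\|_p^{-s}\,d\ell(y)\ \ge\ \big(n(2/n)^{p/2}\big)^{-s/p}\;2\pi\,2^s\int_{\mathbb{T}}S_0^{-s/p}\,dm .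
\end{equation}
For $H_n$, with the spanning vectors normalized, $u_j=\sqrt{2/n}\,e_{j\pi/n}$. These vectors have equal lengths and equally spaced lines, so both inequalities used are equalities, and $H_n$ is a minimizer for every $s>0$. Inserting these $u_j$ in \eqref{eq:param} with $s=2$ and using \eqref{eq:polar} gives the stated value of the area. Permutations and sign changes of coordinates preserve $\|\cdot\|_2$ and $\|\cdot\|_p$, so the images of $H_n$ under them are minimizers too.

Conversely, equality in \eqref{eq:chainC} forces $|u_j|=\sqrt{2/n}$ and equally spaced lines $\mathbb{R}u_j$. Permuting the coordinates of $\mathbb{R}^n$ permutes the $u_j$, and changing the sign of the $j$-th coordinate replaces $u_j$ by $-u_j$. After such operations $u_j=\sqrt{2/n}\,e_{\alpha_0+j\pi/n}$. The unit vectors of $H$ are then $\sqrt{2/n}\,(\cos(\theta-\alpha_0-\frac{j\pi}{n}))_{j}$, and these are the unit vectors of $H_n$.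
\end{proof}

\section{A criterion for comparing convex functionals}\label{sec:crit}

A function is at least as spread as another with the same mean if, at every height, it carries at least as much mass on the set where the other one is large. In our situation $S_0$ has no relation to the position of the atoms of $\mu$, so we shall not compare $S_\mu$ with $S_0$ itself but with a rearrangement of $S_0$ adapted to $\mu$. The rearrangement will have the form $g(Z)$ with $g$ decreasing, so that it is large on the sets $\{Z<\kappa\}$.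

\begin{lemma}\label{lem:crit}
Let $Z:\mathbb{T}\to[0,\infty]$ be measurable, let $g:[0,\infty]\to(0,\infty)$ be nonincreasing, and let $S$ be a bounded measurable function on $\mathbb{T}$ with $S>0$ almost everywhere. Put $D=S-g(Z)$ and suppose that
\[
\int_{\mathbb{T}}D\,dm=0,\qquad \int_{\{Z<\kappa\}}D\,dm\ge0\quad\text{for all }\kappa>0 .
\]
Then $\int\Psi(S)\,dm\ge\int\Psi(g(Z))\,dm$ for every convex $\Psi:(0,\infty)\to\mathbb{R}$. If $\Psi$ is strictly convex and equality holds, then $D=0$ almost everywhere.
\end{lemma}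

\begin{proof}
Recall that a convex $\Psi$ is continuous, has a finite nondecreasing right derivative $\Psi'_+$, and satisfies $\Psi(t)\ge\Psi(t_0)+\Psi'_+(t_0)(t-t_0)$ for $t,t_0>0$, strictly for $t\neq t_0$ if $\Psi$ is strictly convex. With $\phi=\Psi'_+\circ g$ this gives, almost everywhere,
\begin{equation}\label{eq:tangent}
\Psi(S)-\Psi(g(Z))-\phi(Z)D\ \ge\ 0 .
\end{equation}
The values of $g$ lie in the compact interval $[g(\infty),g(0)]\subset(0,\infty)$, so $D$, $\Psi(g(Z))$ and $\phi$ are bounded; also $\phi$ is nonincreasing on $[0,\infty]$. We claim that $\int\phi(Z)D\,dm\ge0$. Let $c=\phi(\infty)$, $T=\phi(0)-c$ and, for $0<t<T$, let $L_t=\{\tau:\phi(\tau)-c>t\}$. Then $\phi(\tau)=c+\int_0^T1_{L_t}(\tau)\,dt$, and by Fubini's theorem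
\[
\int\phi(Z)D\,dm=c\int D\,dm+\int_0^{T}\Big(\int_{\{Z\in L_t\}}D\,dm\Big)dt .
\]
The first term vanishes. By monotonicity each $L_t$ has the form $[0,\kappa)$, $[0,\kappa]$ or $[0,\infty)$. For the first form the inner integral is nonnegative by hypothesis; the other two are a decreasing intersection and an increasing union of intervals of the first form, so the inner integral is nonnegative by bounded convergence. This proves the claim, and integrating \eqref{eq:tangent} proves the inequality.

If equality holds, the common value is finite, and the integral of the nonnegative function in \eqref{eq:tangent} equals $-\int\phi(Z)D\,dm\le0$. So \eqref{eq:tangent} is an equality almost everywhere, which for strictly convex $\Psi$ means $S=g(Z)$.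
\end{proof}

The freedom lies in the choice of $Z$. One could take the sets $\{Z<\kappa\}$ to be superlevel sets of $S_\mu$, but neither their measure nor the integral of $S_\mu$ over them is accessible. We need sets on which both can be computed, and for this we first simplify the kernel.

\section{The kernel as a mixture of Poisson kernels}\label{sec:kernel}

For $0<\rho<1$ and $\zeta\in\mathbb{T}$ the Poisson kernel is
\[
P_\rho(\zeta)=\frac{1-\rho^2}{|1-\rho\zeta|^2}=1+2\sum_{l\ge1}\rho^l\operatorname{Re}\zeta^l .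
\]
It is positive, $P_\rho(\bar\zeta)=P_\rho(\zeta)$, and $|P_\rho-1|\le2\rho/(1-\rho)$. Like $-|1-\zeta|^p$, it peaks at $\zeta=1$. Unlike that function, it has integrals over subsets of $\mathbb{T}$ that are values of harmonic functions in the unit disc $\mathbb{D}$, so complex analysis applies. The next lemma passes from one kernel to the other.

\begin{lemma}\label{lem:kernel}
Let $0<p<2$. There are constants $I_0,C>0$ such that the measure $d\nu(\rho)=C\rho^{-1-p/2}(1-\rho)^p\,d\rho$ on $(0,1)$ satisfies $\int_0^1\frac{\rho}{1-\rho}\,d\nu<\infty$ and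
\[
|1-\zeta|^p=I_0-\int_0^1\big(P_\rho(\zeta)-1\big)\,d\nu(\rho),\qquad\zeta\in\mathbb{T}.
\]
\end{lemma}

\begin{proof}
First, $\int_0^1\frac{\rho}{1-\rho}\,d\nu=C\int_0^1\rho^{-p/2}(1-\rho)^{p-1}d\rho$ is finite because $p<2$ and $p>0$. Comparing Fourier series, what has to be shown is that the $l$-th Fourier coefficient of the left side is $-\int\rho^l\,d\nu$ for $l\ge1$.

Let $f(\psi)=|1-e^{i\psi}|^p=(2\sin\frac\psi2)^p$ on $[0,2\pi]$ and $I_l=\frac1{2\pi}\int_0^{2\pi}f(\psi)e^{-il\psi}\,d\psi$. Then $I_0>0$, and $I_l=I_{-l}$ is real because $f(2\pi-\psi)=f(\psi)$. The derivative $f'=\frac p2\cot(\frac\psi2)f$ is $O(\psi^{p-1})$ near $0$, and symmetrically near $2\pi$, so it is integrable; since $f(0)=f(2\pi)$, integration by parts shows that its Fourier coefficients are $ilI_l$. From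
\begin{equation}\label{eq:cot}
\frac{1+e^{i\psi}}{1-e^{i\psi}}=\frac{2\cos(\psi/2)}{-2i\sin(\psi/2)}=i\cot\frac\psi2
\end{equation}
we get $(1-e^{i\psi})f'=-\frac{ip}{2}(1+e^{i\psi})f$. Multiplication by $e^{i\psi}$ shifts Fourier coefficients by one, so $lI_l-(l-1)I_{l-1}=-\frac p2(I_l+I_{l-1})$, that is,
\begin{equation}\label{eq:rec}
I_l=\frac{l-1-p/2}{l+p/2}\,I_{l-1},\qquad l\ge1 .
\end{equation}
In particular $I_1=-\frac{p/2}{1+p/2}I_0<0$. A recursion of this shape is satisfied by the beta integral $\mathrm{B}(\alpha,\beta)=\int_0^1\rho^{\alpha-1}(1-\rho)^{\beta-1}d\rho$, $\alpha,\beta>0$, namely $\mathrm{B}(\alpha+1,\beta)=\frac{\alpha}{\alpha+\beta}\mathrm{B}(\alpha,\beta)$. Put $J_l=\mathrm{B}(l-\frac p2,1+p)$ for $l\ge1$, which is finite and positive since $p<2$. Then $J_{l+1}=\frac{l-p/2}{l+1+p/2}J_l$, which is \eqref{eq:rec} with $l+1$ in place of $l$. With $C=-I_1/J_1>0$ we obtain $I_l=-CJ_l=-\int\rho^l\,d\nu$ for all $l\ge1$.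

Now $\sum_{l\ge1}|I_l|=\int\frac{\rho}{1-\rho}\,d\nu<\infty$, so the Fourier series of the continuous periodic function $f$ converges uniformly, and its sum is $f$. By Fubini's theorem
\[
f(\psi)=I_0+2\sum_{l\ge1}I_l\cos l\psi=I_0-\int_0^1 2\sum_{l\ge1}\rho^l\cos l\psi\;d\nu(\rho),
\]
which is the claim.
\end{proof}

\begin{remark}
The measure $\nu$ has infinite mass near $\rho=0$, so the term $-1$ cannot be moved out of the integral. The proof of \eqref{eq:rec} works for all $p>0$ and gives $I_2>0$ for $p>2$; no representation with a positive measure $\nu$ is then possible, since it would give $I_2=-\int\rho^2\,d\nu\le0$.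
\end{remark}

From now on $\mu=\sum_{j=1}^Nw_j\delta_{\xi_j}$ with distinct $\xi_j\in\mathbb{T}$, weights $w_j>0$ of sum $1$, and $N\le n$. Put
\[
q_\rho(\zeta)=\sum_jw_jP_\rho(\zeta\bar\xi_j).
\]
Since $|\zeta-\xi_j|=|1-\zeta\bar\xi_j|$, Lemma \ref{lem:kernel} gives $S_\mu=I_0-\int_0^1(q_\rho-1)\,d\nu(\rho)$. The bound $|q_\rho-1|\le2\rho/(1-\rho)$ permits Fubini's theorem, so for every measurable $M\subset\mathbb{T}$
\begin{equation}\label{eq:mix}
\int_MS_\mu\,dm=I_0\,m(M)-\int_0^1\Big(\int_Mq_\rho\,dm-m(M)\Big)d\nu(\rho).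
\end{equation}
To bound $\int_MS_\mu\,dm$ from below it therefore suffices to know $m(M)$ and to bound $\int_Mq_\rho\,dm$ from above for every $\rho$. The exponent $p$ has disappeared; the price is that one set $M$ must serve all $\rho$ at once.

\section{The sets $M_\kappa$ and the case of two antipodal atoms}\label{sec:sets}

All the functions $q_\rho$ come from one holomorphic function. For $\xi\in\mathbb{T}$ and $z\ne\xi$,
\begin{equation}\label{eq:re}
\operatorname{Re}\frac{\xi+z}{\xi-z}=\frac{1-|z|^2}{|\xi-z|^2},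
\end{equation}
and for $z=\rho\zeta$ with $\zeta\in\mathbb{T}$ the right side is $P_\rho(\zeta\bar\xi)$. Define the Herglotz function of $\mu$,
\[
F(z)=\sum_jw_j\,\frac{\xi_j+z}{\xi_j-z}.
\]
It is rational with a pole at each $\xi_j$ and $F(0)=1$. By \eqref{eq:re}, $\operatorname{Re}F>0$ on $\mathbb{D}$, $q_\rho(\zeta)=\operatorname{Re}F(\rho\zeta)$, and $F=ih$ on $\mathbb{T}\setminus\{\xi_j\}$ with $h$ real. We set $|h(\xi_j)|=\infty$.

Mark the objects belonging to $\mu_0$ by a $0$. Expanding $\frac{\xi+z}{\xi-z}=1+2\sum_{l\ge1}\bar\xi^{\,l}z^l$ and using that $\frac1n\sum_k\varepsilon^{-kl}$ is $1$ if $n\mid l$ and $0$ otherwise, we find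
\begin{equation}\label{eq:F0}
F_0(z)=1+2\sum_{k\ge1}z^{nk}=\frac{1+z^n}{1-z^n}.
\end{equation}
Write $\zeta^n=e^{i\chi}$ with $|\chi|\le\pi$. Then $|h_0(\zeta)|=\cot(|\chi|/2)$ by \eqref{eq:cot}, and
\[
q^0_\rho(\zeta)=\operatorname{Re}F_0(\rho\zeta)=P_{\rho^n}(e^{i\chi})=\frac{1-\rho^{2n}}{1-2\rho^n\cos\chi+\rho^{2n}}
\]
is a strictly decreasing function of $|\chi|$. Hence $S_0=I_0-\int(q_\rho^0-1)\,d\nu$ is a strictly increasing function of $|\chi|$: it is smallest at the atoms and largest at the midpoints of the gaps. As $\cot(|\chi|/2)$ decreases from $\infty$ to $0$, we can write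
\begin{equation}\label{eq:g}
S_0=g(|h_0|),\qquad g:[0,\infty]\to(0,\infty)\ \text{strictly decreasing}.
\end{equation}
Here $g(\infty)=S_0(1)$ is positive because $n\ge2$.

Thus for $\mu_0$ the superlevel sets of the potential are the sets $\{|h_0|<\kappa\}$, whatever $p$ is. This suggests taking $Z=|h|$ in Lemma \ref{lem:crit} for general $\mu$. For $\kappa>0$ let
\[
M_\kappa=\{\zeta\in\mathbb{T}:|h(\zeta)|<\kappa\},\qquad X_j=q_\rho(\xi_j)=\operatorname{Re}F(\rho\xi_j)>0 .
\]
The set $M_\kappa$ stays away from the atoms, where $q_\rho$ tends to be large. The core of the proof is the following.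

\begin{proposition}\label{prop:M}
Let $\kappa>0$ and $0<\rho<1$.
\begin{itemize}
\item[(a)] $m(M_\kappa)=\frac2\pi\arctan\kappa$. In particular the distribution of $|h|$ under $m$ does not depend on $\mu$.
\item[(b)] $\displaystyle\int_{M_\kappa}q_\rho\,dm\le\frac2\pi\arctan\Big(\kappa\,\frac{1-\rho^n}{1+\rho^n}\Big)$, with equality if $\mu=\mu_0$.
\item[(c)] If equality holds in {\rm(b)}, then $X_j=\frac{1+\rho^n}{1-\rho^n}$ for all $j$.
\end{itemize}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]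
\draw (0,0) circle (1);
\draw[line width=2.6pt] (63.43:1) arc (63.43:116.57:1);
\draw[line width=2.6pt] (-63.43:1) arc (-63.43:-116.57:1);
\filldraw[fill=white] (1,0) circle (0.085) node[right=4pt] {$\frac12$};
\filldraw[fill=white] (-1,0) circle (0.085) node[left=4pt] {$\frac12$};
\begin{scope}[xshift=3.6cm]
\draw (0,0) circle (1);
\draw[line width=2.6pt] (90:1) arc (90:143.13:1);
\draw[line width=2.6pt] (-90:1) arc (-90:-143.13:1);
\filldraw[fill=white] (1,0) circle (0.105) node[right=4pt] {$\frac34$};
\filldraw[fill=white] (-1,0) circle (0.06) node[left=4pt] {$\frac14$};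
\end{scope}
\end{tikzpicture}
\caption{The set $M_{1/2}=\{|h|<\frac12\}$ (thick arcs) for a measure with atoms at $1$ and $-1$, with weights $\frac12,\frac12$ (left) and $\frac34,\frac14$ (right). The arcs move away from the heavier atom, but their total length is the same in both pictures.}
\label{fig:arcs}
\end{figure}

\begin{example}\label{ex:two}
Let $n=2$ and $\mu=w_1\delta_1+w_2\delta_{-1}$. Everything can be computed. Parametrize $\zeta=e^{i\theta}$, $0<\theta<2\pi$, by $\tau=\cot(\theta/2)\in\mathbb{R}$. Then $dm=\frac{d\tau}{\pi(1+\tau^2)}$ and $\cos\theta=\frac{\tau^2-1}{\tau^2+1}$, so $|1-\rho\zeta|^2=\frac{(1-\rho)^2\tau^2+(1+\rho)^2}{1+\tau^2}$ and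
\[
P_\rho(\zeta)\,dm=\frac{\lambda\,d\tau}{\pi(\lambda^2+\tau^2)},\qquad\lambda=\frac{1+\rho}{1-\rho}>1 .
\]
For $P_\rho(-\zeta)$ the sign of $\rho$ changes and $\lambda$ is replaced by $1/\lambda$. Next, $F(z)=w_1\frac{1+z}{1-z}+w_2\frac{1-z}{1+z}$, so $h=w_1\tau-w_2/\tau$ by \eqref{eq:cot}, and
\[
X_1=F(\rho)=w_1\lambda+w_2/\lambda,\qquad X_2=F(-\rho)=w_1/\lambda+w_2\lambda .
\]
The equation $h=\kappa$ reads $w_1\tau^2-\kappa\tau-w_2=0$; its roots $\tau_-<0<\tau_+$ have sum $\kappa/w_1$ and product $-w_2/w_1$. Since $h$ is odd in $\tau$ and increasing on $(0,\infty)$, the set $M_\kappa$ is the interval $(-\tau_-,\tau_+)$ together with its mirror image. For $w_1=\frac34$ and $\kappa=\frac12$ the roots are $1$ and $-\frac13$, and the upper arc runs from $i$ to $\frac15(-4+3i)$; see Figure \ref{fig:arcs}. For any $\sigma>0$, the addition formula for the tangent gives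
\[
\int_{M_\kappa}\frac{\sigma\,d\tau}{\pi(\sigma^2+\tau^2)}=\frac2\pi\Big(\arctan\frac{\tau_+}{\sigma}+\arctan\frac{\tau_-}{\sigma}\Big)=\frac2\pi\arctan\frac{\kappa}{w_1\sigma+w_2/\sigma},
\]
because $\frac{(\tau_++\tau_-)/\sigma}{1-\tau_+\tau_-/\sigma^2}=\frac{\kappa}{w_1\sigma+w_2/\sigma}$ and the two angles have opposite signs, so their sum lies in $(-\frac\pi2,\frac\pi2)$. The choice $\sigma=1$ is (a). The choices $\sigma=\lambda$ and $\sigma=1/\lambda$, followed by the concavity of $\arctan$ on $[0,\infty)$, give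
\[
\int_{M_\kappa}q_\rho\,dm=\frac2\pi\sum_{j=1}^2w_j\arctan\frac{\kappa}{X_j}\le\frac2\pi\arctan\Big(\kappa\Big(\frac{w_1}{X_1}+\frac{w_2}{X_2}\Big)\Big).
\]
Since $X_1+X_2=\lambda+1/\lambda=2\frac{1+\rho^2}{1-\rho^2}$, part (b) follows once $\frac{w_1}{X_1}+\frac{w_2}{X_2}\le\frac{2}{X_1+X_2}$. Clearing denominators and using $w_1+w_2=1$,
\[
2X_1X_2-(X_1+X_2)(w_1X_2+w_2X_1)=(X_1-X_2)(w_1X_2-w_2X_1),
\]
and here $X_1-X_2=(w_1-w_2)(\lambda-1/\lambda)$ and $w_1X_2-w_2X_1=(w_1-w_2)/\lambda$. The product is $(w_1-w_2)^2(1-\lambda^{-2})\ge0$.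
\end{example}

The example has two ingredients: an exact formula, in which the endpoints of $M_\kappa$ cancel and only values of $F$ survive, and an upper bound for $\sum_jw_j/X_j$. The next two sections establish them in general.

\section{The harmonic measure of $M_\kappa$}\label{sec:harm}

The cancellation in Example \ref{ex:two} has a conformal reason. The function $F$ maps $\mathbb{D}$ into the right half-plane and $\mathbb{T}$ into the imaginary axis together with $\infty$, and $M_\kappa$ is the preimage of the segment $(-i\kappa,i\kappa)$. The harmonic function in $\mathbb{D}$ with boundary values $1_{M_\kappa}$ should therefore be the pullback of the corresponding function in the half-plane. For $w=X+iy$ with $X>0$ put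
\[
\omega_\kappa(w)=\frac1\pi\Big(\arctan\frac{\kappa+y}{X}+\arctan\frac{\kappa-y}{X}\Big)=\frac1\pi\big(\arg(w+i\kappa)-\arg(w-i\kappa)\big),
\]
with arguments in $(-\frac\pi2,\frac\pi2)$. This is the angle under which the segment is seen from $w$, divided by $\pi$. We use four properties.
\begin{itemize}
\item[(i)] $\omega_\kappa$ is harmonic, as $\arg(w\pm i\kappa)=\operatorname{Im}\log(w\pm i\kappa)$, and $0<\omega_\kappa<1$ by the first formula.
\item[(ii)] As $w\to i\tau$, the two arctangents tend to $\frac\pi2,\frac\pi2$ if $|\tau|<\kappa$ and to $\pm\frac\pi2,\mp\frac\pi2$ if $|\tau|>\kappa$; so $\omega_\kappa(w)$ tends to $1$ and to $0$, respectively.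
\item[(iii)] As $|w|\to\infty$, $\omega_\kappa(w)\to0$, because $\pi\omega_\kappa(w)\in(0,\pi)$ is the argument of $\frac{w+i\kappa}{w-i\kappa}\to1$.
\item[(iv)] $\omega_\kappa(X+iy)\le\omega_\kappa(X)=\frac2\pi\arctan\frac{\kappa}{X}$, because $\omega_\kappa$ is even in $y$ and $\pi\,\partial_y\omega_\kappa=\frac{X}{X^2+(\kappa+y)^2}-\frac{X}{X^2+(\kappa-y)^2}\le0$ for $y\ge0$.
\end{itemize}

\begin{lemma}\label{lem:harm}
For all $z\in\mathbb{D}$ and $\kappa>0$,
\[
\int_{M_\kappa}\frac{1-|z|^2}{|\zeta-z|^2}\,dm(\zeta)=\omega_\kappa(F(z)).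
\]
\end{lemma}

\begin{proof}
The function $U=\omega_\kappa\circ F$ is harmonic in $\mathbb{D}$, as the composition of a harmonic with a holomorphic function, and $0<U<1$. For $0<r<1$ the function $z\mapsto U(rz)$ is harmonic in a neighborhood of the closed disc, so the Poisson formula gives
\[
U(rz)=\int_{\mathbb{T}}\frac{1-|z|^2}{|\zeta-z|^2}\,U(r\zeta)\,dm(\zeta).
\]
The rational function $F$ is not constant, so it takes the values $\pm i\kappa$ at finitely many points. If $\zeta\in\mathbb{T}$ is neither such a point nor an atom, then $F(r\zeta)\to ih(\zeta)$ as $r\to1$, and $U(r\zeta)\to1_{M_\kappa}(\zeta)$ by (ii); at the atoms the same limit holds by (iii). Bounded convergence finishes the proof.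
\end{proof}

At $z=0$ the lemma gives $m(M_\kappa)=\omega_\kappa(1)=\frac2\pi\arctan\kappa$, which is Proposition \ref{prop:M}(a). At $z=\rho\xi_j$ the kernel is $P_\rho(\zeta\bar\xi_j)$. In Example \ref{ex:two} the values $F(\rho\xi_j)$ were real; in general they are not, but by (iv) an imaginary part only helps. With Jensen's inequality for the concave function $t\mapsto\arctan(\kappa t)$ on $[0,\infty)$,
\begin{equation}\label{eq:chain}
\int_{M_\kappa}q_\rho\,dm=\sum_jw_j\,\omega_\kappa(F(\rho\xi_j))\le\frac2\pi\sum_jw_j\arctan\frac{\kappa}{X_j}\le\frac2\pi\arctan\Big(\kappa\sum_j\frac{w_j}{X_j}\Big).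
\end{equation}
The variable must be $1/X$: as a function of $X$, $\arctan\frac\kappa X=\frac\pi2-\arctan\frac X\kappa$ is convex, and Jensen's inequality points the wrong way. So we need a lower bound for the harmonic mean of the $X_j$, which is a stronger requirement than a lower bound for their arithmetic mean.

\section{The Poisson energy of $N$ points}\label{sec:energy}

The arithmetic mean $\sum_jw_jX_j=\sum_{j,k}w_jw_kP_\rho(\xi_j\bar\xi_k)$ is a quadratic form in the weights. We bound this form for arbitrary real weights, and the harmonic mean will follow by a change of weights. For real $x_1,\dots,x_N$ and $A_l=\sum_jx_j\xi_j^{\,l}$, the series for $P_\rho$ gives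
\begin{equation}\label{eq:energy}
\sum_{j,k}x_jx_kP_\rho(\xi_j\bar\xi_k)=A_0^2+2\sum_{l\ge1}\rho^l|A_l|^2 .
\end{equation}
For equal weights on the $N$-th roots of unity, $A_l$ is $A_0$ if $N\mid l$ and $0$ otherwise, and the value is $\frac{1+\rho^N}{1-\rho^N}A_0^2$. No configuration of $N$ points does better. This is the only place where the number of atoms enters.

\begin{lemma}\label{lem:energy}
Let $\xi_1,\dots,\xi_N\in\mathbb{T}$ be distinct, $x_1,\dots,x_N\in\mathbb{R}$ and $0<\rho<1$. Then
\[
\sum_{j,k}x_jx_kP_\rho(\xi_j\bar\xi_k)\ \ge\ \frac{1+\rho^N}{1-\rho^N}\Big(\sum_jx_j\Big)^2 .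
\]
\end{lemma}

\begin{proof}
By \eqref{eq:energy} the left side is $2\sum_{l\ge0}\rho^l|A_l|^2-A_0^2$, so the claim is equivalent to
\begin{equation}\label{eq:A0}
A_0^2\le(1-\rho^N)\sum_{l\ge0}\rho^l|A_l|^2 .
\end{equation}
We read the sum as a squared norm. For functions $f=\sum_lf_lz^l$ and $G=\sum_lG_lz^l$ holomorphic in a neighborhood of the closed disc, the inner product of the Hardy space $H^2(\mathbb{D})$ is $\langle f,G\rangle=\int_{\mathbb{T}}f\bar G\,dm=\sum_{l\ge0}f_l\overline{G_l}$, the two expressions being equal by Parseval's identity. Let $z_j=\sqrt\rho\,\bar\xi_j\in\mathbb{D}$ and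
\[
G(z)=\sum_j\frac{x_j}{1-\bar z_jz}=\sum_{l\ge0}\rho^{l/2}A_lz^l .
\]
Then $\|G\|^2=\sum_{l\ge0}\rho^l|A_l|^2$, and
\[
\langle f,G\rangle=\sum_{l\ge0}f_l\sum_jx_jz_j^{\,l}=\sum_jx_jf(z_j).
\]
Hence $A_0=\langle f,G\rangle$ for every $f$ with $f(z_j)=1$ for all $j$, and the Cauchy--Schwarz inequality gives $A_0^2\le\|f\|^2\|G\|^2$. The choice $f=1$ gives the constant $1$; to improve it we subtract a function that vanishes at the $z_j$ and has known norm. This is the Blaschke product
\[
\Theta(z)=\prod_{j=1}^N\frac{z-z_j}{1-\bar z_jz}.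
\]
On $\mathbb{T}$ we have $|z-z_j|=|1-z_j\bar z|=|1-\bar z_jz|$, so $|\Theta|=1$ and $\|\Theta\|=1$. Also $\langle\Theta,1\rangle=\Theta(0)$ and $|\Theta(0)|^2=\prod_j|z_j|^2=\rho^N$. For $f=1-\overline{\Theta(0)}\,\Theta$ we have $f(z_j)=1$ and
\[
\|f\|^2=1-2|\Theta(0)|^2+|\Theta(0)|^2=1-\rho^N ,
\]
which proves \eqref{eq:A0}.
\end{proof}

\begin{lemma}\label{lem:harmmean}
For $\mu$ as in Section \ref{sec:kernel} and $0<\rho<1$,
\[
\sum_j\frac{w_j}{X_j}\le\frac{1-\rho^N}{1+\rho^N}\le\frac{1-\rho^n}{1+\rho^n}.
\]
\end{lemma}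

\begin{proof}
Put $t_j=1/X_j$, $\Sigma=\sum_jw_jt_j>0$ and $P_{jk}=P_\rho(\xi_j\bar\xi_k)$, so that $P_{jk}=P_{kj}>0$ and $X_j=\sum_kw_kP_{jk}$. By symmetry, by $t_j^2+t_k^2\ge2t_jt_k$ with the positivity of $w_jw_kP_{jk}$, and by Lemma \ref{lem:energy} with $x_j=w_jt_j$,
\[
\Sigma=\sum_jw_jt_j^2X_j=\sum_{j,k}w_jw_k\,\frac{t_j^2+t_k^2}{2}\,P_{jk}\ \ge\ \sum_{j,k}w_jt_j\,w_kt_k\,P_{jk}\ \ge\ \frac{1+\rho^N}{1-\rho^N}\,\Sigma^2 .
\]
Dividing by $\Sigma$ gives the first inequality. The second holds because $t\mapsto\frac{1-t}{1+t}$ is decreasing and $\rho^n\le\rho^N$.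
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:M}(b), (c)]
The inequality in (b) follows from \eqref{eq:chain} and Lemma \ref{lem:harmmean}. For $\mu_0$, formula \eqref{eq:F0} gives the real value $F_0(\rho\varepsilon^k)=\frac{1+\rho^n}{1-\rho^n}$ for every $k$, so the first identity in \eqref{eq:chain} yields equality. Suppose that equality holds in (b) for $\mu$. Then Jensen's inequality in \eqref{eq:chain} is an equality, and since $\arctan$ is strictly concave on $[0,\infty)$ and $w_j>0$, all $1/X_j$ are equal. Moreover $\sum_jw_j/X_j=\frac{1-\rho^n}{1+\rho^n}$, since $\arctan$ is strictly increasing. Together these give (c).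
\end{proof}

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

We apply Lemma \ref{lem:crit} with $S=S_\mu$, $Z=|h|$ and the function $g$ of \eqref{eq:g}. By Proposition \ref{prop:M}(a), $|h|$ and $|h_0|$ have the same distribution, so $\int\Phi(|h|)\,dm=\int\Phi(|h_0|)\,dm$ for every bounded Borel function $\Phi$ on $[0,\infty]$. Taking $\Phi=g$, $\Phi=g\,1_{[0,\kappa)}$ and $\Phi=\Psi\circ g$, and using $g(|h_0|)=S_0$, we get
\[
\int g(|h|)\,dm=\int S_0\,dm,\quad\int_{M_\kappa}g(|h|)\,dm=\int_{M^0_\kappa}S_0\,dm,\quad\int\Psi(g(|h|))\,dm=\int\Psi(S_0)\,dm.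
\]
Since $\int q_\rho\,dm=1$, formula \eqref{eq:mix} with $M=\mathbb{T}$ gives $\int S_\mu\,dm=I_0=\int S_0\,dm$, so $D=S_\mu-g(|h|)$ has mean zero. Since $m(M_\kappa)=m(M_\kappa^0)$, subtracting \eqref{eq:mix} for $(\mu_0,M^0_\kappa)$ from \eqref{eq:mix} for $(\mu,M_\kappa)$ gives
\begin{equation}\label{eq:diff}
\int_{M_\kappa}D\,dm=\int_0^1\Big[\int_{M^0_\kappa}q^0_\rho\,dm-\int_{M_\kappa}q_\rho\,dm\Big]d\nu(\rho).
\end{equation}
The bracket is nonnegative for every $\rho$ by Proposition \ref{prop:M}(b), and $\nu$ is a positive measure. The hypotheses of Lemma \ref{lem:crit} hold, and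
\[
\int\Psi(S_\mu)\,dm\ge\int\Psi(g(|h|))\,dm=\int\Psi(S_0)\,dm .
\]

If $\mu$ is the rotation of $\mu_0$ by $\eta$, then $S_\mu(\zeta)=S_0(\bar\eta\zeta)$, and equality holds by the rotation invariance of $m$. Conversely, let $\Psi$ be strictly convex and suppose that equality holds. By Lemma \ref{lem:crit}, $D=0$ almost everywhere, so the left side of \eqref{eq:diff} with $\kappa=1$ vanishes. The density of $\nu$ is positive on $(0,1)$, hence the bracket vanishes for almost every $\rho\in(0,1)$. For these $\rho$, Proposition \ref{prop:M}(c) and \eqref{eq:energy} with $x_j=w_j$, $A_l=\sum_jw_j\xi_j^{\,l}$ give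
\[
1+2\sum_{l\ge1}\rho^l|A_l|^2=\sum_jw_jX_j=\frac{1+\rho^n}{1-\rho^n}=1+2\sum_{k\ge1}\rho^{nk}.
\]
Both sides are power series in $\rho$ with bounded coefficients; they are continuous on $(0,1)$, so they agree there, and their coefficients coincide. Thus $A_l=0$ for $1\le l<n$ and $|A_n|=1$. A convex combination with positive weights of points of $\mathbb{T}$ has modulus $1$ only if the points coincide, so all $\xi_j^{\,n}$ equal one number; write it as $\eta^n$ with $\eta\in\mathbb{T}$. Then $\mu=\sum_{k=0}^{n-1}\gamma_k\delta_{\eta\varepsilon^k}$ with $\gamma_k\ge0$, and $\sum_k\gamma_k\varepsilon^{kl}=\eta^{-l}A_l$ equals $1$ for $l=0$ and $0$ for $1\le l<n$. Multiplying by $\varepsilon^{-jl}/n$ and summing over $0\le l<n$ gives $\gamma_j=1/n$ for every $j$. So $\mu$ is a rotation of $\mu_0$. This proves Theorem \ref{thm:A}, and with it Theorems \ref{thm:B} and \ref{thm:C}. \qed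

\begin{thebibliography}{9}

\bibitem{CNT}
Giorgos Chasapis, Piotr Nayar, Tomasz Tkocz,
\emph{Slicing $\ell_p$-balls reloaded: stability, planar sections in $\ell_1$},
arXiv:2109.05645 (2021).

\end{thebibliography}
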